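# Two Cantor measures of different dimensions with a common Fourier frame

## Base 6 with the digits 0 and 3

Let $d_1,d_2,\dots$ be independent random digits, each equal to $0$ or $3$ with probability $\frac12$, and let $\nu$ be the law of the random number $X=\sum_{k\ge1}d_k6^{-k}$. This is a probability measure on a Cantor set in $[0,\frac35]$. Write $e(t)=e^{2\pi i t}$ and $e_\lambda(x)=e(\lambda x)$. Which exponentials $e_\lambda$ are orthogonal in $L^2(\nu)$?

Truncate first. With one digit, the measure has mass $\frac12$ at each of the points $0$ and $\frac12$. The values of $e_{-0},e_{-1}$ at these points are $(1,1)$ and $(1,-1)$: the frequencies $0,1$ give an orthogonal basis of functions on two points.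

With two digits there are four points, $0,\ \frac1{12},\ \frac12,\ \frac7{12}$, each of mass $\frac14$. Try the frequencies $0,1,6,7$. With $\zeta=e(-\frac1{12})$, the values $e(-\lambda x)$ are
$$\begin{array}{c|cccc} &0&\tfrac1{12}&\tfrac12&\tfrac7{12}\\ \hline \lambda=0&1&1&1&1\\ \lambda=1&1&\zeta&-1&-\zeta\\ \lambda=6&1&-1&1&-1\\ \lambda=7&1&-\zeta&-1&\zeta\end{array}$$
and any two rows are orthogonal. For instance rows $\lambda=1$ and $\lambda=6$ give $1-\zeta-1+\zeta=0$.

The pattern suggests $\Lambda_\nu=\{\sum_{k} 6^kl_k: l_k\in\{0,1\}\}$ (finite sums). To check orthogonality for $\nu$ itself, put $\check\nu(\xi)=\int e(\xi x)\,d\nu(x)$. By independence of the digits,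
$$\check\nu(\xi)=\prod_{k\ge1}\frac{1+e(3\cdot6^{-k}\xi)}2 ,$$
and the inner product of $e_\lambda$ and $e_{\lambda'}$ is $\check\nu(\lambda-\lambda')$. If $\lambda\ne\lambda'$ are in $\Lambda_\nu$ and $k$ is the lowest place where their base-6 digits differ, then $\lambda-\lambda'=6^kc$ with $c\equiv\pm1\pmod 6$. The factor with index $k+1$ is $\frac12(1+e(c/2))=0$. So the system is orthonormal.

The same game works with the digits $0,2,4$, each of probability $\frac13$. Call that law $\mu$, and put $\Lambda_\mu=\{\sum_k6^kl_k:l_k\in\{0,1,2\}\}$. Now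
$$\check\mu(\xi)=\prod_{k\ge1}\frac{1+e(2\cdot6^{-k}\xi)+e(4\cdot6^{-k}\xi)}3 .$$
For $\lambda\neq\lambda'$ in $\Lambda_\mu$ we have $\lambda-\lambda'=6^kc$ with $c\equiv\pm1,\pm2\pmod 6$, and the factor with index $k+1$ is $\frac13(1+\omega^c+\omega^{2c})=0$, where $\omega=e(\frac13)$ and $3\nmid c$.

We shall prove (Lemma A) that both systems are also complete, so $L^2(\mu)$ and $L^2(\nu)$ each have an orthonormal basis of exponentials. The two measures have different dimensions, $\frac{\log3}{\log6}$ and $\frac{\log2}{\log6}$. Is there one set of frequencies that does the job for $\mu+\nu$, if "orthonormal basis" is relaxed to "frame"?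

## Fourier frames and self-similar Cantor measures

Write $\langle f,g\rangle_\rho=\int f\bar g\,d\rho$ and, on $\mathbb R^d$, $e_\lambda(x)=e(\langle\lambda,x\rangle)$.

**Definition (Fourier frame).** Let $\rho$ be a positive finite Borel measure on $\mathbb R^d$. For a countable $\Lambda\subset\mathbb R^d$, the system $E(\Lambda)=\{e_\lambda\}_{\lambda\in\Lambda}$ is a *Fourier frame* for $L^2(\rho)$ if there are constants $0<A,B<\infty$ with
$$A\|f\|_{L^2(\rho)}^2\le\sum_{\lambda\in\Lambda}|\langle f,e_\lambda\rangle_\rho|^2\le B\|f\|^2_{L^2(\rho)}\qquad\text{for all }f\in L^2(\rho).\tag{1}$$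
We then say that $\rho$ is a measure with a Fourier frame. A family of vectors that satisfies the right-hand inequality is called a Bessel family with bound $B$.

For example, let $\rho$ be Lebesgue measure on $[0,\frac12]$ and $\Lambda=\mathbb Z$. Extending $f$ by zero to $[0,1]$ and using Parseval gives (1) with $A=B=1$. This is not an orthogonal system in $L^2(\rho)$, since $\langle e_0,e_1\rangle_\rho=\int_0^{1/2}e(-x)\,dx=\frac1{\pi i}\ne0$.

**Definition (self-similar Cantor measure).** Let $S_j(x)=r_jx+b_j$, $j=1,\dots,n$, $n\ge2$, with $0<|r_j|<1$ and $b_j\in\mathbb R$. Let $K$ be the attractor, the unique nonempty compact set with $K=\bigcup_jS_j(K)$, and assume *strong separation*: the sets $S_1(K),\dots,S_n(K)$ are pairwise disjoint. Let $p_j>0$, $\sum_jp_j=1$. The self-similar Cantor measure is the unique Borel probability measure with $\mu=\sum_jp_j\,\mu\circ S_j^{-1}$; it is supported on $K$. Its dimension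
$$\dim\mu=\inf\{\dim_HA: A\subset\mathbb R\text{ Borel},\ \mu(\mathbb R\setminus A)=0\}$$
equals $\sum_jp_j\log p_j\big/\sum_jp_j\log|r_j|$. With the natural weights $p_j=|r_j|^s$, $\sum_j|r_j|^s=1$, it equals $s=\dim_HK$.

**The family $\mu_{p,q}$.** For integers $p,q\ge2$ put $N=pq$ and $D=\{0,q,2q,\dots,(p-1)q\}$, and let $\mu_{p,q}$ be the self-similar measure of the maps $x\mapsto(x+b)/N$, $b\in D$, with equal weights $\frac1p$. The attractor $K$ lies in $[0,\frac{q(p-1)}{N-1}]$. The images of this interval have left endpoints spaced by $\frac qN$ and length $\frac{q(p-1)}{N(N-1)}<\frac qN$ (because $p<N$), so strong separation holds. The dimension formula gives $\dim\mu_{p,q}=\frac{\log p}{\log(pq)}$. In the opening section $\mu=\mu_{3,2}$ and $\nu=\mu_{2,3}$, both in base $6$.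

Some background. If $L^2(\rho)$ has a Fourier frame, then $\rho$ is of pure type: discrete, absolutely continuous, or singular continuous. In dimensions $d\ge2$ there are singular continuous measures whose components have different dimensions and which nevertheless have a Fourier frame; for example, the sum of an arc length measure and a surface measure can have one. The question treated here comes from Nir Lev, "Fourier frames for singular measures and pure type phenomena", arXiv:1607.06267 (2016): *can one construct two self-similar Cantor measures on $\mathbb R$ of different dimensions whose sum has a Fourier frame?* The answer is yes.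

**Theorem 1.** *If $p,q\ge2$ and neither of $p,q$ divides the other (e.g. $p=3$, $q=2$), then $\mu_{p,q}+\mu_{q,p}$ has a Fourier frame. The dimensions of the two measures are $\frac{\log p}{\log pq}\ne\frac{\log q}{\log pq}$. For every $\varepsilon>0$ the frame can be chosen with $B/A\le1+\varepsilon$.*

## The union of the two spectra is too crowded

Return to $\mu=\mu_{3,2}$ and $\nu=\mu_{2,3}$, with supports $K_\mu,K_\nu$. A point of $K_\mu\cap K_\nu$ has a base-6 expansion with digits in $\{0,2,4\}$ and one with digits in $\{0,3\}$. Neither uses the digit $5$, so they are the same expansion, and all digits are $0$. Thus $K_\mu\cap K_\nu=\{0\}$, a null set for both measures. A function in $L^2(\mu+\nu)$ is therefore just a pair, one function in $L^2(\mu)$ and one in $L^2(\nu)$.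

The first thing to try is $\Lambda_\mu\cup\Lambda_\nu$: one basis for each component. The trouble is that each $e_\lambda$ with $\lambda\in\Lambda_\mu$ is also felt by $\nu$. Let us test the upper frame bound on $f_n=1_{6^{-n}K_\nu\setminus\{0\}}$, which vanishes $\mu$-a.e. and satisfies $\|f_n\|^2=\nu(6^{-n}K_\nu)=2^{-n}$. On $6^{-n}K_\nu$ the measure $\nu$ is $2^{-n}$ times a copy of $\nu$ scaled by $6^{-n}$, so
$$|\langle f_n,e_\lambda\rangle_{\mu+\nu}|=2^{-n}|\check\nu(6^{-n}\lambda)| .$$
Now take the $3^n$ frequencies $\lambda=\sum_{k<n}6^kl_k$, $l_k\in\{0,1,2\}$. They satisfy $0\le6^{-n}\lambda\le\frac25$. On $[0,\frac25]$ we have $|\check\nu(\xi)|=\prod_{k\ge1}\cos(3\pi6^{-k}\xi)$ with all arguments at most $\frac\pi5$, so $|\check\nu|\ge\delta$ there for some $\delta>0$. Hence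
$$\sum_{\lambda\in\Lambda_\mu}|\langle f_n,e_\lambda\rangle_{\mu+\nu}|^2\ge3^n\cdot4^{-n}\delta^2=\delta^2\left(\tfrac32\right)^n\|f_n\|^2 .$$
The upper bound fails: $\Lambda_\mu$ has $3^n$ points in $[0,6^n)$, and that is too many for the thinner measure $\nu$.

## What the shifts by $2\cdot6^n$ and $3\cdot6^n$ do

The frequencies for $\mu$ must be spread out, without losing their effect on $\mu$, and so that $\nu$ hardly notices them. Consider $e_{3\cdot6^n}$. If $x=\sum_kd_k6^{-k}$ with integer digits, then $3\cdot6^nx\equiv3\sum_{j\ge1}d_{n+j}6^{-j}\pmod1$, so $e_{3\cdot6^n}$ depends only on the digits after the $n$-th. Its dependence on the digit $d_{n+1}$ is through the factor $e(d_{n+1}/2)$.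

* For $\mu$ the digits are $0,2,4$, and $e(d_{n+1}/2)=1$ always. The remaining factor has mean $\check\mu(3)\ne0$ (Lemma B below).
* For $\nu$ the digits are $0,3$, and $e(d_{n+1}/2)=\pm1$ with equal probability. The mean is $\check\nu(3)=0$.

Since $e_{3\cdot6^n}$ does not depend on the first $n$ digits, it converges weakly to its mean: to the nonzero constant $\check\mu(3)$ in $L^2(\mu)$, and to $0$ in $L^2(\nu)$. For the shift $2\cdot6^n$ the factor is $e(d_{n+1}/3)$, and the roles are exchanged: it is $1$ on $\nu$, and a uniformly distributed cube root of unity on $\mu$. So $e_{2\cdot6^n}\rightharpoonup\check\nu(2)\ne0$ in $L^2(\nu)$ and $e_{2\cdot 6^n}\rightharpoonup0$ in $L^2(\mu)$.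

This tells us to replace each $a\in\Lambda_\mu$ by $a+3\cdot6^n$, and each $a\in\Lambda_\nu$ by $a+2\cdot6^n$, with $n$ huge and depending on $a$. In the weak sense $e_{a+3\cdot6^n}$ looks like $\check\mu(3)e_a$ on $\mu$ and like $0$ on $\nu$.

Weak closeness is not norm closeness, however. Put $\varphi_\nu=\check\nu(2)\,1_{K_\nu\setminus\{0\}}$ and take $a\in\Lambda_\nu$. The error $u=e_{a+2\cdot6^n}-e_a\varphi_\nu$ has
$$\|u\|^2_{L^2(\mu+\nu)}\to\|1\|^2-\|\varphi_\nu\|^2=2-|\check\nu(2)|^2\qquad(n\to\infty).$$
Here $|\check\nu(2)|=\prod_{k\ge2}|\cos(\pi6^{1-k})|\le\cos\frac\pi6<1$, so this limit exceeds $1$. A Bessel bound of a family is at least the squared norm of each member (test on that member), so the errors have Bessel bound at least $1$ once the $n$'s are large. The main terms $e_a\varphi_\nu$, $a\in\Lambda_\nu$, give on functions $f$ living on $\nu$ only $\sum_a|\langle f,e_a\varphi_\nu\rangle|^2=|\check\nu(2)|^2\|f\|^2<\|f\|^2$. With a single shift per frequency, the triangle inequality (main term minus error) therefore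 gives no lower bound.

The way past this is to use the errors' one good property: they tend weakly to $0$, so successive errors can be made almost orthogonal, and then *arbitrarily many of them together still have a Bessel bound of about the largest squared norm*. The main terms behave differently. If every frequency $a$ is used $M$ times, with $M$ different shifts, the same main term occurs $M$ times and the main part is multiplied by $M$, while the Bessel bound of the errors does not grow. For large $M$ the main part wins. We now state and prove this in general.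

## A criterion for sums of measures

We use the following standard facts about weak convergence $\rightharpoonup$ in $L^2(\rho)$, $\rho$ finite.

* **(W1)** If $\|g_n\|$ is bounded and $\langle g_n,f\rangle\to\langle g,f\rangle$ for all $f$ in a set with dense span, then $g_n\rightharpoonup g$.
* **(W2)** If $|g_n|\le1$ and $g_n\rightharpoonup\varphi$, then $|\varphi|\le1$ a.e. Indeed, on $E=\{|\varphi|>1\}$ we have $\int_E|\varphi|\,d\rho=\lim\int_Eg_n\frac{\bar\varphi}{|\varphi|}\,d\rho$, a limit of numbers of modulus at most $\rho(E)$. So $\int_E(|\varphi|-1)\,d\rho\le0$, hence $\rho(E)=0$.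
* **(W3)** If $g_n\rightharpoonup g$ and $b$ is bounded, then $bg_n\rightharpoonup bg$, because $\langle bg_n,f\rangle=\langle g_n,\bar bf\rangle$.

**Theorem 2.** *Let $I$ be finite or countable, $|I|\ge2$, and let $\rho_i$ $(i\in I)$ be nonzero positive Borel measures on $\mathbb R^d$ with $\rho=\sum_i\rho_i$ finite. Assume that for each $i$:*

* *(a) $L^2(\rho_i)$ has a Fourier frame $E(\Lambda_i)$ with bounds $A_i\le B_i$;*
* *(b) there are a sequence $(h_n^{(i)})_n\subset\mathbb R^d$ and a function $\varphi_i$ with $e_{h_n^{(i)}}\rightharpoonup\varphi_i$ in $L^2(\rho_i)$, where $0<\alpha_i\le|\varphi_i|\le\beta_i$ $\rho_i$-a.e., while $e_{h_n^{(i)}}\rightharpoonup0$ in $L^2(\rho_j)$ for all $j\ne i$;*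
* *(c) $C=\sup_iB_i\beta_i^2<\infty$ and $\kappa=\sup_i\frac{B_i\beta_i^2}{A_i\alpha_i^2}<\infty$.*

*Then for every $\varepsilon>0$, $\rho$ has a Fourier frame with $B/A\le(1+\varepsilon)\kappa$.*

By (W2), $|\varphi_i|\le1$ $\rho_i$-a.e. So one may always take $\beta_i\le1$, and if $I$ is finite, (c) is automatic with $\beta_i=1$.

**Step 1: the measures are carried by disjoint sets.** The purpose is to be able to cut $f\in L^2(\rho)$ into independent pieces. Let $i\ne j$. Write $\rho_i=g_i\rho$, $\rho_j=g_j\rho$ with densities $g_i,g_j$, and let $\sigma=\min(g_i,g_j)\,\rho$. Then $\sigma=g\rho_i=g'\rho_j$ with $0\le g,g'\le1$. Let $\psi$ be bounded and Borel. Testing (b) in $L^2(\rho_i)$ against $\overline{g\psi}$, and in $L^2(\rho_j)$ against $\overline{g'\psi}$, we get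
$$\int e_{h_n^{(i)}}\psi\,d\sigma\to\int\varphi_i\psi\,d\sigma\qquad\text{and}\qquad\int e_{h_n^{(i)}}\psi\,d\sigma\to0 .$$
So $\int\varphi_i\psi\,d\sigma=0$ for all bounded $\psi$, that is, $\varphi_i=0$ $\sigma$-a.e. But $|\varphi_i|\ge\alpha_i>0$ $\rho_i$-a.e., hence $\sigma$-a.e. Therefore $\sigma=0$, i.e. $\rho_i$ and $\rho_j$ are mutually singular.

For $i\ne j$ choose a Borel set $E_{ij}$ with $\rho_i(\mathbb R^d\setminus E_{ij})=0$ and $\rho_j(E_{ij})=0$, and put $X_i=\bigcap_{j\ne i}(E_{ij}\setminus E_{ji})$. As $I$ is countable, $\rho_i(\mathbb R^d\setminus X_i)=0$. For $i\neq j$, the sets $X_i\subset E_{ij}\setminus E_{ji}$ and $X_j\subset E_{ji}\setminus E_{ij}$ are disjoint. So $\rho$ restricted to $X_i$ is $\rho_i$, and $\|f\|^2_{L^2(\rho)}=\sum_i\|f\|^2_{L^2(\rho_i)}$.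

**Step 2: the weak limits in $L^2(\rho)$.** The purpose is to turn the separate limits in (b) into one limit on the whole space. Extend $\varphi_i$ by $0$ off $X_i$. For $f\in L^2(\rho)$,
$$\int e_{h_n^{(i)}}\bar f\,d\rho=\sum_j\int e_{h_n^{(i)}}\bar f\,d\rho_j .$$
The $j$-th term converges to $\int\varphi_i\bar f\,d\rho_i$ if $j=i$ and to $0$ otherwise. It is bounded by $\int|f|\,d\rho_j$, and $\sum_j\int|f|\,d\rho_j=\int|f|\,d\rho<\infty$ because $\rho$ is finite. By dominated convergence for series, $e_{h_n^{(i)}}\rightharpoonup\varphi_i$ in $L^2(\rho)$. With (W3), for each $a\in\mathbb R^d$,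
$$e_{a+h_n^{(i)}}-e_a\varphi_i\rightharpoonup0\quad\text{in }L^2(\rho).\tag{2}$$
Moreover, no value $h$ occurs infinitely often in $(h_n^{(i)})_n$. Otherwise a constant subsequence gives $\varphi_i=e_h$ $\rho$-a.e., so $|\varphi_i|=1$ $\rho$-a.e. But $\varphi_i=0$ $\rho_j$-a.e. for $j\ne i$, and such a $j$ exists, with $\rho_j\ne0$.

**Step 3: choosing the frequencies.** The purpose is to shift every frequency many times, with almost orthogonal errors. Let $W=\rho(\mathbb R^d)$, let $T>2W$ be a parameter, and let
$$M_i=\Big\lceil\frac{T}{A_i\alpha_i^2}\Big\rceil .$$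
The set of triples $(i,a,m)$ with $i\in I$, $a\in\Lambda_i$, $1\le m\le M_i$ is countable. Enumerate it by $j=1,2,\dots$, the $j$-th triple being $(i_j,a_j,m_j)$. Put $v_j=e_{a_j}\varphi_{i_j}$; each vector $e_a\varphi_i$, for fixed $(i,a)$, thus occurs $M_i$ times. Choose inductively an index $n_j$, and set
$$\lambda_j=a_j+h^{(i_j)}_{n_j},\qquad u_j=e_{\lambda_j}-v_j,$$
so that

* (i) $\lambda_j\notin\{\lambda_1,\dots,\lambda_{j-1}\}$;
* (ii) $\|u_j\|^2\le W$;
* (iii) $|\langle u_k,u_j\rangle_\rho|\le W2^{-k-j}$ for all $k<j$.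

Each of these finitely many conditions holds for all large $n_j$. For (i), each equation $h_n^{(i_j)}=\lambda_k-a_j$ has only finitely many solutions $n$, by the end of Step 2. For (iii), $u_1,\dots,u_{j-1}$ are already fixed and (2) applies. For (ii), multiplication by $e_{a_j}$ preserves norms, and with $i=i_j$, weak convergence gives
$$\|e_{h_n^{(i)}}-\varphi_i\|^2=W-2\,\mathrm{Re}\langle e_{h_n^{(i)}},\varphi_i\rangle_\rho+\|\varphi_i\|^2\to W-\|\varphi_i\|^2<W .$$

**Step 4: a Bessel bound for all the errors together.** The purpose is to show that the errors do not accumulate, however many copies are used. For a finitely supported sequence $(c_j)$,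
$$\Big\|\sum_jc_ju_j\Big\|^2=\sum_j|c_j|^2\|u_j\|^2+\sum_{j\ne k}c_j\bar c_k\langle u_j,u_k\rangle_\rho .$$
The first sum is at most $W\sum|c_j|^2$. By the Cauchy–Schwarz inequality the second is at most $\big(\sum_{j\ne k}|\langle u_j,u_k\rangle_\rho|^2\big)^{1/2}\sum|c_j|^2\le W\big(\sum_{k,j\ge1}4^{-k-j}\big)^{1/2}\sum|c_j|^2\le W\sum|c_j|^2$. So $\|\sum c_ju_j\|^2\le2W\sum|c_j|^2$. Now let $f\in L^2(\rho)$ and take $c_j=\langle f,u_j\rangle_\rho$ for $j\le J$, $c_j=0$ for $j>J$. Then
$$\sum_{j\le J}|c_j|^2=\Big\langle f,\sum_{j\le J}c_ju_j\Big\rangle_\rho\le\|f\|\,\Big(2W\sum_{j\le J}|c_j|^2\Big)^{1/2}.$$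
Hence $\sum_{j\le J}|c_j|^2\le2W\|f\|^2$, and letting $J$ grow,
$$\sum_j|\langle f,u_j\rangle_\rho|^2\le2W\|f\|^2\qquad(f\in L^2(\rho)).\tag{3}$$
The bound $2W$ does not depend on $T$.

**Step 5: the main part.** The purpose is to compute the frame bounds of $(v_j)$. Since $\varphi_i$ vanishes off $X_i$, $\langle f,e_a\varphi_i\rangle_\rho=\langle f\bar\varphi_i,e_a\rangle_{\rho_i}$, so
$$\sum_j|\langle f,v_j\rangle_\rho|^2=\sum_iM_i\sum_{a\in\Lambda_i}|\langle f\bar\varphi_i,e_a\rangle_{\rho_i}|^2 .$$
By (a) applied to $f\bar\varphi_i\in L^2(\rho_i)$, and $\alpha_i\le|\varphi_i|\le\beta_i$, the $i$-th term lies between $M_iA_i\alpha_i^2\|f\|^2_{L^2(\rho_i)}$ and $M_iB_i\beta_i^2\|f\|^2_{L^2(\rho_i)}$. Here $M_iA_i\alpha_i^2\ge T$, and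
$$M_iB_i\beta_i^2\le\Big(\frac T{A_i\alpha_i^2}+1\Big)B_i\beta_i^2\le\kappa T+C .$$
Summing over $i$,
$$T\|f\|^2\le\sum_j|\langle f,v_j\rangle_\rho|^2\le(\kappa T+C)\|f\|^2 .\tag{4}$$

**Step 6: frame bounds.** The purpose is to let the main part beat the error. Let $\Lambda=\{\lambda_j\}$; the $\lambda_j$ are distinct by (i). Since $\langle f,e_{\lambda_j}\rangle_\rho=\langle f,v_j\rangle_\rho+\langle f,u_j\rangle_\rho$, the triangle inequality in $\ell^2$ with (3) and (4) gives
$$\big(\sqrt T-\sqrt{2W}\big)^2\|f\|^2\le\sum_{\lambda\in\Lambda}|\langle f,e_\lambda\rangle_\rho|^2\le\big(\sqrt{\kappa T+C}+\sqrt{2W}\big)^2\|f\|^2 .$$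
The lower bound is positive because $T>2W$. As $T\to\infty$ the ratio of the two constants tends to $\kappa$, so a large $T$ gives $B/A\le(1+\varepsilon)\kappa$. $\blacksquare$

## Exponentials on $\mu_{p,q}$

To apply Theorem 2 we need a frame and weak limits for $\mu=\mu_{p,q}$. Keep $N=pq$ and $D=\{0,q,\dots,(p-1)q\}$, and put
$$m(\xi)=\frac1p\sum_{b=0}^{p-1}e(qb\xi),\qquad\check\mu(\xi)=\int e(\xi x)\,d\mu(x),\qquad\hat\mu(\xi)=\check\mu(-\xi).$$

**The product formula and its zeros.** Self-similarity gives $\check\mu(\xi)=\frac1p\sum_{b\in D}\int e(\xi(x+b)/N)\,d\mu(x)=m(\xi/N)\,\check\mu(\xi/N)$. Iterating, and using that $\check\mu$ is continuous with $\check\mu(0)=1$,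
$$\check\mu(\xi)=\prod_{k\ge1}m(N^{-k}\xi).\tag{5}$$
Since $|1-m(\eta)|\le2\pi N|\eta|$, we have $\sum_k|1-m(N^{-k}\xi)|<\infty$. So the product converges absolutely, and it vanishes if and only if some factor vanishes. With $z=e(q\xi)$, the sum $\sum_{b<p}z^b$ vanishes exactly when $z^p=1$ and $z\ne1$:
$$m(\xi)=0\iff q\xi\in\tfrac1p\mathbb Z\setminus\mathbb Z .\tag{6}$$
In particular a zero $\eta$ of $m$ has $|\eta|\ge\frac1{pq}=\frac1N$. For $|\xi|<1$ all the points $N^{-k}\xi$ are closer to $0$ than that, so
$$\check\mu(\xi)\ne0\qquad\text{for }|\xi|<1 .\tag{7}$$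

**Cylinders.** For a word $w=(d_1,\dots,d_n)\in D^n$ let $x_w=\sum_{k=1}^nN^{-k}d_k$ and $K_w=x_w+N^{-n}K$. This is the image of $K$ under the composition of the maps with digits $d_1,\dots,d_n$. Iterating the self-similarity, $\mu$ is the sum over $w\in D^n$ of $p^{-n}$ times the image of $\mu$ under $y\mapsto x_w+N^{-n}y$, which is carried by $K_w$. By strong separation and induction the sets $K_w$, $w\in D^n$, are disjoint. So $\mu|_{K_w}$ is exactly $p^{-n}$ times that image. In particular $\mu(K_w)=p^{-n}$, and $\mu$ has no atoms. As the diameters of the $K_w$ tend to $0$, continuous functions are uniform limits on $K$ of step functions $\sum_wc_w1_{K_w}$, so step functions are dense in $L^2(\mu)$.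

**Lemma A.** *Let $\Lambda_n=\{\sum_{k=0}^{n-1}N^kl_k:0\le l_k\le p-1\}$ and $\Lambda=\bigcup_n\Lambda_n$. Then $E(\Lambda)$ is an orthonormal basis of $L^2(\mu)$.*

**Step 1: a unitary matrix at each level.** The purpose is to solve the problem exactly on the $p^n$ points $x_w$, as in the $4\times4$ table. Since $p\le N$, base-$N$ expansions are unique and $\Lambda_n$ has $p^n$ elements. We claim that
$$U=\big(p^{-n/2}e(-\lambda x_w)\big)_{\lambda\in\Lambda_n,\,w\in D^n}$$
is unitary. Its columns have norm $1$. Let $w\ne w'$ have digits $d_k,d_k'$, and let $r$ be the largest index with $d_r\ne d_r'$. Then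
$$\sum_{\lambda\in\Lambda_n}e(\lambda(x_w-x_{w'}))=\prod_{k=0}^{n-1}\ \sum_{l=0}^{p-1}e\big(lN^k(x_w-x_{w'})\big).$$
In $N^{r-1}(x_w-x_{w'})=\sum_{k\le r}N^{r-1-k}(d_k-d_k')$ all terms with $k<r$ are integers. So modulo $1$ it equals $\frac{d_r-d_r'}N=\frac{b-b'}p$ with $0\le b\ne b'\le p-1$. The factor with $k=r-1$ is $\sum_{l<p}e(l\frac{b-b'}p)=0$, and distinct columns are orthogonal.

**Step 2: two-sided bounds for step functions.** The purpose is to pass from the points $x_w$ to the cylinders. For $f=\sum_{w\in D^n}c_w1_{K_w}$, the description of $\mu|_{K_w}$ gives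
$$\langle f,e_\lambda\rangle_\mu=\hat\mu(N^{-n}\lambda)\,p^{-n}\sum_wc_we(-\lambda x_w).$$
For $\lambda\in\Lambda_n$ we have $0\le N^{-n}\lambda\le\frac{p-1}{N-1}<1$. By (7), $\delta=\min_{[0,(p-1)/(N-1)]}|\hat\mu|>0$, so $\delta\le|\hat\mu(N^{-n}\lambda)|\le1$. Unitarity of $U$ gives $\sum_{\lambda\in\Lambda_n}|\sum_wc_we(-\lambda x_w)|^2=p^n\sum_w|c_w|^2$, and $\|f\|^2=p^{-n}\sum_w|c_w|^2$. Hence
$$\delta^2\|f\|^2\le\sum_{\lambda\in\Lambda_n}|\langle f,e_\lambda\rangle_\mu|^2\le\|f\|^2 .$$

**Step 3: conclusion.** The purpose is to remove the level $n$ and turn the bounds into an orthonormal basis. A step function of level $n_0$ is one of every level $n\ge n_0$, and $\delta$ does not depend on $n$. Letting $n\to\infty$,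
$$\delta^2\|f\|^2\le\sum_{\lambda\in\Lambda}|\langle f,e_\lambda\rangle_\mu|^2\le\|f\|^2$$
for all step functions. So the map $f\mapsto(\langle f,e_\lambda\rangle_\mu)_\lambda$ is bounded from a dense subspace into $\ell^2$, and both inequalities extend by continuity to all $f\in L^2(\mu)$. The upper one with $f=e_{\lambda_0}$ reads $1+\sum_{\lambda\ne\lambda_0}|\langle e_{\lambda_0},e_\lambda\rangle_\mu|^2\le1$, so the system is orthonormal. The lower one shows that only $f=0$ is orthogonal to all $e_\lambda$, so it is complete. $\square$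

**Lemma B.** *For $c\in\mathbb Z$, $e_{cN^n}\rightharpoonup\check\mu(c)$ (a constant function) in $L^2(\mu)$ as $n\to\infty$. Moreover $\check\mu_{p,q}(p)\ne0$, and $\check\mu_{p,q}(q)=0$ if $p\nmid q$.*

**Step 1: the weak limit.** The purpose is to make precise that $e_{cN^n}$ sees only far digits. Since $m=1$ on $\mathbb Z$, in $\check\mu(cN^k)=\prod_{j\ge1}m(N^{k-j}c)$ the first $k$ factors are $1$, so $\check\mu(cN^k)=\check\mu(c)$ for all $k\ge0$. Let $w\in D^r$ and $n\ge r$. Then $N^nx_w\in\mathbb Z$, and
$$\int_{K_w}e_{cN^n}\,d\mu=p^{-r}\int e\big(cN^n(x_w+N^{-r}y)\big)\,d\mu(y)=p^{-r}\check\mu(cN^{n-r})=p^{-r}\check\mu(c)=\int_{K_w}\check\mu(c)\,d\mu .$$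
The functions $1_{K_w}$ have dense span, so (W1) gives the claim.

**Step 2: the two values.** The purpose is to decide which constants vanish. By (6), $m(pN^{-k})=0$ if and only if $qpN^{-k}=N^{1-k}\in\frac1p\mathbb Z\setminus\mathbb Z$. For $k=1$ this number is $1\in\mathbb Z$. For $k\ge2$ it satisfies $0<N^{1-k}\le\frac1N<\frac1p$. So no factor of $\check\mu(p)$ vanishes, and $\check\mu(p)\ne0$. On the other hand, the first factor of $\check\mu(q)$ is $m(q/N)=m(\frac1p)$. By (6) it vanishes when $\frac qp\notin\mathbb Z$, that is, when $p\nmid q$. $\square$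

## The sum $\mu_{p,q}+\mu_{q,p}$

**Proof of Theorem 1.** Let $\rho_1=\mu_{p,q}$, $\rho_2=\mu_{q,p}$. Both have the same base $N=pq$, which is why one sequence of shifts can be tested on both. Hypothesis (a) of Theorem 2 holds with $A_i=B_i=1$ by Lemma A. For (b) use Lemma B for both measures.

* Let $h_n^{(1)}=pN^n$. In $L^2(\mu_{p,q})$, $e_{h_n^{(1)}}\rightharpoonup\check\mu_{p,q}(p)\ne0$. In $L^2(\mu_{q,p})$ the limit is $\check\mu_{q,p}(p)$, which is $0$ because $q\nmid p$ (Lemma B with $p,q$ exchanged).
* Let $h_n^{(2)}=qN^n$. In $L^2(\mu_{q,p})$, $e_{h_n^{(2)}}\rightharpoonup\check\mu_{q,p}(q)\ne0$. In $L^2(\mu_{p,q})$ the limit is $\check\mu_{p,q}(q)=0$ because $p\nmid q$.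

The limits $\varphi_i$ are nonzero constants, so take $\alpha_i=\beta_i=|\varphi_i|$. Then $\kappa=1$, and $C<\infty$. Theorem 2 gives Fourier frames with $B/A\le1+\varepsilon$. Since $p\ne q$, the dimensions $\frac{\log p}{\log pq}$ and $\frac{\log q}{\log pq}$ differ. $\blacksquare$

For $(p,q)=(3,2)$ these are the measures $\mu,\nu$ of the opening section. Here $W=2$. With any $T>4$, every $a\in\Lambda_\mu$ is used $\lceil T/|\check\mu(3)|^2\rceil$ times, each time as $a+3\cdot6^n$ with a new $n$. Every $a\in\Lambda_\nu$ is used $\lceil T/|\check\nu(2)|^2\rceil$ times, each time as $a+2\cdot6^n$ with a new $n$.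

## Generic dilations and a dense set of dimensions

Theorem 1 couples the two dimensions (they add up to $1$) and needs a divisibility condition. If one is free to dilate the measures, the condition "$e_{h_n^{(i)}}\rightharpoonup0$ on the other components" can be obtained without arithmetic.

**Definition (partial rigidity).** A finite positive Borel measure $\mu\ne0$ on $\mathbb R$ is *partially rigid* if there are $|h_n|\to\infty$ with $e_{h_n}\rightharpoonup\varphi$ in $L^2(\mu)$ and $|\varphi|\ge\alpha>0$ $\mu$-a.e.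

The measures $\mu_{p,q}$ are partially rigid, with $h_n=pN^n$, by Lemma B. Lebesgue measure on $[0,1]$ is not: by the Riemann–Lebesgue lemma, $e_{h_n}\rightharpoonup0$ in $L^2(0,1)$ whenever $|h_n|\to\infty$.

**Theorem 3.**

*(i) Let $\mu_1,\dots,\mu_k$ ($k\ge2$) be measures on $\mathbb R$ without atoms, each with a Fourier frame and each partially rigid. Let $\mu_i^{\theta,\tau}$ be the image of $\mu_i$ under $x\mapsto\theta x+\tau$. Then for Lebesgue-a.e. $(\theta_1,\dots,\theta_k)\in(0,\infty)^k$ the following holds: for all $w_i>0$ and $\tau_i\in\mathbb R$, the measure $\sum_iw_i\,\mu_i^{\theta_i,\tau_i}$ has a Fourier frame.*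

*(ii) Let $\mathcal D=\{\frac{\log p}{\log pq}:p,q\ge2\}$, which is dense in $(0,1)$. For any $s_1,\dots,s_k\in\mathcal D$ there are self-similar Cantor measures of dimensions $s_1,\dots,s_k$ whose sum has a Fourier frame. One may take $\mu_{p_i,q_i}^{\theta_i,\tau_i}$ for a.e. $\theta$ and all $\tau$, and $B/A$ can be made arbitrarily close to $1$.*

**Step 1 of (i): average decay in the dilation.** The purpose is to show that the shifts for $\mu_i$ are invisible to a typical dilate of $\mu_j$, in mean square. Let $h_n^{(i)}$ be the sequence for $\mu_i$, with limit $\varphi_i$. Fix $j\ne i$, $x\in\mathbb R$ and compact intervals $Q,Q'\subset(0,\infty)$. For $\theta_i\in Q$, expanding the square and using Fubini,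
$$\int_{Q'}\big|\hat\mu_j(\theta_j\theta_i^{-1}h_n^{(i)}+x)\big|^2d\theta_j=\iint e(-x(y-z))\,\widehat{1_{Q'}}\big(\theta_i^{-1}h_n^{(i)}(y-z)\big)\,d\mu_j(y)\,d\mu_j(z).$$
For $y\ne z$ the integrand tends to $0$ by the Riemann–Lebesgue lemma, since $|h_n^{(i)}|\to\infty$. The diagonal $\{y=z\}$ has $\mu_j\times\mu_j$-measure $0$, since $\mu_j$ has no atoms. The integrand is bounded by $|Q'|$. By dominated convergence the integral tends to $0$ for each $\theta_i\in Q$. It is bounded by $|Q'|\mu_j(\mathbb R)^2$, so by dominated convergence again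
$$\iint_{Q\times Q'}\big|\hat\mu_j(\theta_j\theta_i^{-1}h_n^{(i)}+x)\big|^2d\theta_i\,d\theta_j\to0 .\tag{8}$$

**Step 2 of (i): one subsequence for almost every $\theta$.** The purpose is to pass from the mean to individual $\theta$. Fix $i$. By (8), for given $j$, $x$, $Q\times Q'$ some subsequence of the functions $(\theta_i,\theta_j)\mapsto\hat\mu_j(\theta_j\theta_i^{-1}h_n^{(i)}+x)$ tends to $0$ a.e. on $Q\times Q'$. Run through all $j\ne i$, all $x\in\mathbb Q$ and a countable family of boxes exhausting $(0,\infty)^2$, taking successive subsequences, and take the diagonal subsequence. Call it $(h_n^{(i)})$ again; its weak limit in $L^2(\mu_i)$ is still $\varphi_i$. A null set of pairs $(\theta_i,\theta_j)$ gives a null set of $\theta\in(0,\infty)^k$, and there are finitely many pairs $(i,j)$. So for a.e. $\theta$ and all $i$,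
$$\hat\mu_j(\theta_j\theta_i^{-1}h_n^{(i)}+x)\to0\qquad\text{for all }j\ne i,\ x\in\mathbb Q .$$
Fix such a $\theta$. As $\hat\mu_j$ is uniformly continuous and $\mathbb Q$ is dense, this holds for all $x\in\mathbb R$.

**Step 3 of (i): weak convergence on the other components.** The purpose is to read the last limit as a statement about $L^2(\mu_j)$. Put $H=\theta_j\theta_i^{-1}h_n^{(i)}$. We have $|\langle e_H,e_x\rangle_{\mu_j}|=|\hat\mu_j(x-H)|=|\hat\mu_j(H-x)|\to0$ for every $x\in\mathbb R$. The exponentials span a dense subspace of $L^2(\mu_j)$: if $f$ is orthogonal to all of them, the finite complex measure $f\mu_j$ has zero Fourier transform, so $f=0$. By (W1),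
$$e_{\theta_j\theta_i^{-1}h_n^{(i)}}\rightharpoonup0\quad\text{in }L^2(\mu_j),\qquad j\ne i .$$

**Step 4 of (i): transfer to the images.** The purpose is to verify the hypotheses of Theorem 2 for $\rho_i=w_i\mu_i^{\theta_i,\tau_i}$. Let $w_i>0$ and $\tau_i\in\mathbb R$ be arbitrary; note that $\theta$ was fixed without reference to them. Let $L_j(x)=\theta_jx+\tau_j$ and $H_n^{(i)}=\theta_i^{-1}h_n^{(i)}$. For $f\in L^2(\rho_j)$,
$$\langle e_\lambda,f\rangle_{\rho_j}=w_j\,e(\lambda\tau_j)\,\langle e_{\theta_j\lambda},f\circ L_j\rangle_{\mu_j} .\tag{9}$$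
With $\lambda=H_n^{(i)}$ and $j\ne i$, Step 3 gives $e_{H_n^{(i)}}\rightharpoonup0$ in $L^2(\rho_j)$. With $j=i$ we have $\theta_i\lambda=h_n^{(i)}$. Pass to a subsequence along which the unimodular numbers $e(H_n^{(i)}\tau_i)$ converge, say to $\gamma_i$. Then (9) gives $e_{H_n^{(i)}}\rightharpoonup\gamma_i\,\varphi_i\circ L_i^{-1}$ in $L^2(\rho_i)$, a function with the same lower bound on its modulus as $\varphi_i$. This is (b).

For (a), let $E(\Lambda_i)$ be a frame for $L^2(\mu_i)$ with bounds $A_i,B_i$. By (9) with $\lambda=\theta_i^{-1}a$, $|\langle f,e_{\theta_i^{-1}a}\rangle_{\rho_i}|^2=w_i^2|\langle f\circ L_i,e_a\rangle_{\mu_i}|^2$, while $\|f\|^2_{L^2(\rho_i)}=w_i\|f\circ L_i\|^2_{L^2(\mu_i)}$. So $E(\theta_i^{-1}\Lambda_i)$ is a frame for $L^2(\rho_i)$ with bounds $w_iA_i,w_iB_i$. Hypothesis (c) is automatic for finitely many measures, and Theorem 2 applies.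

**Proof of (ii).** For $k=1$, Lemma A already gives the claim, so let $k\ge2$. The measures $\mu_{p,q}$ have no atoms, have an orthonormal basis of exponentials (Lemma A), and are partially rigid with a constant limit $\varphi\ne0$ (Lemma B). The image of a self-similar Cantor measure under $L(x)=\theta x+\tau$ is the self-similar Cantor measure of the maps $L\circ S_j\circ L^{-1}$ with the same weights. The ratios, strong separation and dimension are unchanged. So for $s_i=\frac{\log p_i}{\log p_iq_i}$, part (i) applies to $\mu_{p_1,q_1},\dots,\mu_{p_k,q_k}$, with repetitions allowed. By Step 4 the limits have constant modulus $|\varphi_i|$ and the frame bounds satisfy $A_i=B_i$, so we may take $\kappa=1$ in Theorem 2, and $B/A$ can be made arbitrarily close to $1$.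

For density, $\frac{\log p}{\log pq}=\big(1+\frac{\log q}{\log p}\big)^{-1}$. Given $x>0$ put $q=\lceil p^x\rceil\ge2$. Then $p^x\le q\le2p^x$, so $\frac{\log q}{\log p}\to x$ as $p\to\infty$. As $x$ runs through $(0,\infty)$, $(1+x)^{-1}$ runs through $(0,1)$. $\blacksquare$

## Fourier decay is limited by half the smaller dimension

The measures above do not have decaying Fourier transforms: $\check\mu_{p,q}(pN^n)=\check\mu_{p,q}(p)\ne0$ for all $n$. The next proposition shows that some restriction on decay is forced.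

**Proposition 4.** *Let $\rho$ on $\mathbb R$ have a Fourier frame and let $0\le s<1$. Suppose $\rho(B(x_0,r))\ge c\,r^s$ for some $x_0$, some $c>0$ and all $0<r\le1$. If $0\ne\nu\le\rho$ satisfies $|\hat\nu(\xi)|\le C_0|\xi|^{-\gamma}$ for $|\xi|\ge1$, then $\gamma\le s/2$.*

Let $E(\Lambda)$ be a frame for $L^2(\rho)$ with bounds $A,B$.

**Step 1: $\Lambda$ is sparse in every window.** The purpose is to turn the test computation with $f_n$ above into a general count. Let $x\in\mathbb R$, $0<r\le1$, $\beta=B(x_0,r)$ and $f=e_x1_\beta$. If $|\lambda-x|\le\frac1{8r}$, then $|2\pi(\lambda-x)(y-x_0)|\le\frac\pi4$ for $y\in\beta$, so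
$$|\langle f,e_\lambda\rangle_\rho|=\Big|\int_\beta e\big((x-\lambda)(y-x_0)\big)\,d\rho(y)\Big|\ge\int_\beta\cos\big(2\pi(x-\lambda)(y-x_0)\big)\,d\rho(y)\ge\frac{\rho(\beta)}{\sqrt2}.$$
The upper frame bound gives $\#\{\lambda\in\Lambda:|\lambda-x|\le\frac1{8r}\}\cdot\frac{\rho(\beta)^2}2\le B\rho(\beta)$, so this number is at most $\frac{2B}{\rho(\beta)}\le\frac{2B}{c\,r^s}$. With $r=\frac1{8R}$, and a constant $C_1$ independent of $x$,
$$\#\big(\Lambda\cap[x-R,x+R]\big)\le C_1R^s\qquad(R\ge1,\ x\in\mathbb R).\tag{10}$$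

**Step 2: if $\gamma>s/2$, then $\Lambda$ meets every long interval.** The purpose is to contradict the sparsity. Write $\nu=g\rho$ with $0\le g\le1$. Since $\langle ge_x,e_\lambda\rangle_\rho=\hat\nu(\lambda-x)$, the lower frame bound for $f=ge_x$ reads
$$\sum_{\lambda\in\Lambda}|\hat\nu(\lambda-x)|^2\ge a:=A\int g^2\,d\rho>0\qquad\text{for every }x\in\mathbb R.$$
Suppose $2\gamma>s$. Split $\{|\lambda-x|>R\}$, $R\ge1$, into the shells $2^kR<|\lambda-x|\le2^{k+1}R$. By (10) and the decay of $\hat\nu$,
$$\sum_{|\lambda-x|>R}|\hat\nu(\lambda-x)|^2\le\sum_{k\ge0}C_0^2(2^kR)^{-2\gamma}\,C_1(2^{k+1}R)^s=C_2R^{s-2\gamma},$$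
where $C_2<\infty$ because $\sum_k2^{k(s-2\gamma)}<\infty$. Choose $R$, independent of $x$, with $C_2R^{s-2\gamma}<a$. Then some $\lambda\in\Lambda$ has $|\lambda-x|\le R$: every interval $[x-R,x+R]$ meets $\Lambda$.

**Step 3: contradiction.** The purpose is to compare the two counts. For $R'\ge3R$ the interval $[-R',R']$ contains at least $\frac{2R'}{3R}-1\ge\frac{R'}{3R}$ disjoint closed intervals of length $2R$, hence at least $\frac{R'}{3R}$ points of $\Lambda$. By (10), $\frac{R'}{3R}\le C_1R'^s$ for all large $R'$, which is false because $s<1$. So $\gamma\le s/2$. $\blacksquare$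

**Natural-weight Cantor measures.** Let $\rho$ be a sum of two self-similar Cantor measures with natural weights, of dimensions $s<t$, and suppose that $\rho$ has a Fourier frame. Then neither of the two measures can have a Fourier decay exponent $\gamma>s/2$. This follows from Proposition 4 once the ball condition is checked for the measure of dimension $s$, called $\mu$, with attractor $K$; note $s<t\le1$.

Let $x_0\in K$, $\Delta=\operatorname{diam}K>0$ and $r_{\min}=\min_j|r_j|$. For a word $w$ let $S_w$ be the corresponding composition and $r_w$ its contraction ratio. Follow the cylinders $S_w(K)\ni x_0$ for increasing length of $w$, and stop at the first with $|r_w|\Delta<r$. Then $S_w(K)\subset B(x_0,r)$ and $\mu(S_w(K))=|r_w|^s$. If $w$ is the empty word, this measure is $1\ge r^s$. Otherwise the previous cylinder had ratio at least $r/\Delta$ in modulus, so $|r_w|\ge r_{\min}r/\Delta$. In both cases $\rho(B(x_0,r))\ge c\,r^s$ with $c=\min\{1,(r_{\min}/\Delta)^s\}$.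

So some lack of Fourier decay in the component of larger dimension $t$ is unavoidable. Proposition 4 does not say that partial rigidity is necessary, and no such claim is made here.
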